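# Contractible elements in triangle-free 3-connected matroids

Terminology follows Oxley's *Matroid Theory*: $r$ is rank, $r^*$ corank, $\mathrm{cl}$ closure, $M/X$ and $M\backslash Y$ are contraction and deletion, and $S\cup x$ abbreviates $S\cup\{x\}$. A triangle is a $3$-element circuit, a triad a $3$-element cocircuit. A matroid is triangle-free if it has no triangle.

## 1. Seven points on two planes

Take two planes in $3$-space that meet in a line. Put a point $x$ on the line, three points $a_1,a_2,a_3$ on the first plane, three points $b_1,b_2,b_3$ on the second, and let everything else be in general position. Write $A=\{a_1,a_2,a_3\}$ and $B=\{b_1,b_2,b_3\}$. The resulting matroid $M$ has rank $4$ and $7$ elements, and its bases are all $4$-subsets except $A\cup x$ and $B\cup x$. Matroids of this kind return in Section 9, so we record once why such a list of bases is legitimate.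

**Lemma S.** Let $1\le r\le |E|-1$, and let $\mathcal H$ be a family of $r$-subsets of $E$, no two distinct members of which meet in $r-1$ elements. Then the $r$-subsets of $E$ not in $\mathcal H$ are the bases of a matroid. In it every $(r-1)$-set is independent and every $(r+1)$-set is spanning. Hence every circuit has at least $r$ elements.

*Proof.* In any collection of $r$-sets that pairwise meet in $r-1$ elements, at most one belongs to $\mathcal H$. An $(r+1)$-set contains $r+1\ge 2$ such $r$-sets, so it contains a set not in $\mathcal H$; in particular the family of bases is non-empty. An $(r-1)$-set lies in $|E|-r+1\ge 2$ such $r$-sets, so it lies in one not in $\mathcal H$. For basis exchange, let $B_1,B_2$ be two of our bases and $e\in B_1-B_2$. If $|B_2-B_1|=1$, exchanging $e$ for the only element of $B_2-B_1$ produces $B_2$. Otherwise there are at least two sets $(B_1-e)\cup f$ with $f\in B_2-B_1$; they pairwise meet in $B_1-e$, so at most one of them is in $\mathcal H$ and another one is a basis. $\square$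

Here $|(A\cup x)\cap(B\cup x)|=1\neq 3$, so Lemma S applies with $r=4$. Every circuit of $M$ has at least $4$ elements, so $M$ is triangle-free.

To measure connectivity we use $\lambda_M(S)=r(S)+r(E-S)-r(M)$. Recall that $M$ is $3$-connected when $\lambda_M(S)\ge 1$ for all $S$ with $|S|,|E-S|\ge1$, and $\lambda_M(S)\ge 2$ for all $S$ with $|S|,|E-S|\ge 2$. In our example, up to complementation:

* if $|S|=1$, then $r(S)=1$ and the other six elements span, so $\lambda(S)=1$;
* if $|S|=2$, then $r(S)=2$ and the other five elements span, so $\lambda(S)=2$;
* if $|S|=3$, then $r(S)=3$ and the other four elements have rank at least $3$, so $\lambda(S)\ge2$.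

So $M$ is $3$-connected. Now take $N=U_{2,4}$. Which elements can be contracted so that the result is still $3$-connected and still has a minor isomorphic to $N$?

*Contract $x$.* A $3$-set $T$ is a basis of $M/x$ exactly when $T\cup x$ is a basis of $M$, so the only non-bases of $M/x$ among $3$-sets are $A$ and $B$: we see six points of the plane on two disjoint three-point lines. Contracting also $a_1$ leaves a rank-$2$ matroid on $\{a_2,a_3,b_1,b_2,b_3\}$ whose only non-basis pair is $\{a_2,a_3\}$, and deleting $a_3$ leaves $U_{2,4}$. So $M/x$ has an $N$-minor. But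
$$\lambda_{M/x}(A)=2+2-3=1,$$
so $M/x$ is not $3$-connected.

*Contract $a_1$.* Now the only non-basis $3$-set is $\{a_2,a_3,x\}$. A single element has $\lambda=1$, since the other five span; a pair has rank $2$ and its complement has four elements and spans, so $\lambda=2$; of a $3$-set and its complement at most one is the line $\{a_2,a_3,x\}$, so $\lambda\ge 2+3-3=2$. Thus $M/a_1$ is $3$-connected. No non-basis of $M$ contains both $a_1$ and $b_1$, so $M/a_1/b_1=U_{2,5}$, which has a $U_{2,4}$-minor. So $a_1$ passes both tests. By symmetry so do all the $a_i$ and $b_i$.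

The copy of $N$ was $M/\{x,a_1\}\backslash a_3$, and the number of contracted elements is $2=r(M)-r(N)$. Of these two, $a_1$ is a good element and $x$ is not. Still, $x\in\mathrm{cl}(A)$, so the good elements span $x$, and $\{a_1,a_2\}$ is an independent pair of good elements that can stand in for $\{x,a_1\}$. Can the elements contracted to reach $N$ always be replaced by the same number of independent good elements?

## 2. The sets $K$ and $C$, and the three theorems

**Definition.** Let $M$ and $N$ be $3$-connected matroids. An $N$-minor is a minor isomorphic to $N$. Put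
$$K=\{x\in E(M): M/x\text{ has an }N\text{-minor}\},$$
$$C=\{x\in E(M): M/x\text{ is }3\text{-connected and has an }N\text{-minor}\}.$$
The elements of $C$ are called $N$-contractible in $M$.

Clearly $C\subseteq K$. In Section 1, $K=E$ and $C=E-x$.

The problem is a conjecture whose source is João Paulo Costalonga, "A splitter theorem on 3-connected matroids and graphs", arXiv:1405.6454 (2014). It assumes that $N$ is non-empty and $|E(M)|\ge 4$, and asks for an independent set of $r(M)-r(N)$ $N$-contractible elements whenever $M$ is triangle-free and $3$-connected and $N$ is a simple $3$-connected minor. We prove that the conjecture is true.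

**Theorem 1.** Let $M$ be a triangle-free $3$-connected matroid with $|E(M)|\ge4$, and let $N$ be a simple $3$-connected minor of $M$. Then $M$ has an independent set of $N$-contractible elements of size $r(M)-r(N)$.

**Theorem 2.** Let $M$ be a $3$-connected matroid with $|E(M)|\ge 4$, and let $N$ be any $3$-connected matroid (possibly empty, possibly not simple). If no triangle of $M$ meets $K$ (in particular, if $M$ is triangle-free), then
$$\mathrm{cl}(C)=\mathrm{cl}(K).$$
Equivalently, every cocircuit of $M$ that meets $K$ contains an $N$-contractible element. Hence the maximum size of an independent set of $N$-contractible elements is exactly $r(K)$. If $N$ is a minor of $M$, then $r(K)\ge r(M)-r(N)$.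

**Theorem 3.** For every $k\ge1$ there are a triangle-free $3$-connected $M$ and a simple $3$-connected minor $N$ with $r(M)-r(N)=k$ such that exactly $k$ elements of $M$ are $N$-contractible.

*The equivalence in Theorem 2.* Since $C\subseteq K$, the equation $\mathrm{cl}(C)=\mathrm{cl}(K)$ says that every $y\in K$ lies in $\mathrm{cl}(C)$. Now $y\notin\mathrm{cl}(C)$ if and only if some hyperplane contains $C$ and avoids $y$. Complements of hyperplanes are exactly the cocircuits, so this holds if and only if some cocircuit contains $y$ and avoids $C$. The sentence about maximum size follows from $r(C)=r(\mathrm{cl}(C))=r(\mathrm{cl}(K))=r(K)$.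

*Theorem 2 implies Theorem 1.* Every minor can be written by contracting an independent set and deleting a coindependent one (Oxley, Lemma 3.3.2). So $N=M/X\backslash Y$ with $X$ independent and $Y$ coindependent in $M$. As $Y$ is coindependent, $E-Y$ spans, so $r(N)=r(E-Y)-r(X)=r(M)-|X|$, that is, $|X|=r(M)-r(N)$. For each $x\in X$ the matroid $M/x$ still has the minor $N$, so $X\subseteq K$ and $r(K)\ge |X|=r(M)-r(N)$; this is the last sentence of Theorem 2. By the theorem $r(C)=r(K)\ge|X|$, and we take an independent subset of $C$ of size $|X|$. $\square$

So the one thing to prove is $K\subseteq\mathrm{cl}(C)$. A few cases to get used to the statement: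

* If $N=M$, then $r(M)-r(N)=0$ and the empty set works in Theorem 1.
* Let $M=M(K_{3,3})$ and $N=M(K_4)$, with ranks $5$ and $3$. Contracting any edge of $K_{3,3}$ merges its two ends into a hub joined to the four remaining vertices, which form a $4$-cycle. The result is the wheel $\mathcal W_4$; its cycle matroid is $3$-connected and has $M(\mathcal W_3)=M(K_4)$ as a minor. So every edge is $N$-contractible.
* If $N$ is empty, then $K=E(M)$. Theorem 2 then says that in a triangle-free $3$-connected matroid with at least $4$ elements, the elements $x$ with $M/x$ $3$-connected span $M$, and every cocircuit contains one.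
* The triangle condition cannot simply be dropped. Let $M=M(\mathcal W_4)$ and $N=M(\mathcal W_3)$, so $r(M)-r(N)=1$; contracting a rim edge of $\mathcal W_4$ and deleting one of the two spokes that became parallel gives $\mathcal W_3$. Every edge of $\mathcal W_4$ is in a triangle, so every $M/x$ has a parallel pair and $7$ elements, and therefore is not $3$-connected. No element is $N$-contractible.

## 3. Where induction and direct replacement stop

The first thing to try is induction: find one $N$-contractible element $e$, contract it, and repeat in $M/e$. The example of Section 1 shows where this stops. There $a_1$ is $N$-contractible, but $M/a_1$ has the triangle $\{a_2,a_3,x\}$. Even the weaker hypothesis of Theorem 2 is lost, because $M/a_1/x$ has a $U_{2,4}$-minor, so this triangle contains an element whose contraction in $M/a_1$ keeps $N$. The whole argument should therefore stay inside $M$.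

The second thing to try is to show that the contracted elements are good, that is, $K=C$. This is false in the same example: $x\in K-C$. But the example suggests what to hope for. The failure of $M/x$ to be $3$-connected came from a separation $(A,B)$ of $E-x$ with $x\in\mathrm{cl}(A)\cap\mathrm{cl}(B)$. To show $x\in\mathrm{cl}(C)$ it is enough that $A\subseteq\mathrm{cl}(C)$. If not, there is $a\in A-\mathrm{cl}(C)$, and one would like to repeat the argument with $a$ and a smaller separation. Note that the property handed down from $x$ to $a$ is "not in $\mathrm{cl}(C)$". The property "not in $C$" would be the wrong one: it need not pass from $x$ to any element of $A$, as the example shows.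

Three things stand between this hope and a proof.

* We need $a\in K$, since otherwise $a$ is irrelevant. Lemma B provides this, with control over where the copy of $N$ lies.
* The separation that comes from $a$ can cross $(A,B)$. Submodularity of $\lambda$ uncrosses it, but only when enough elements lie outside both sets.
* When the uncrossing runs out of room, the set $A$ turns out to have three elements and to look exactly like $A$ in Section 1: a triad that together with $x$ forms a $4$-element circuit. Lemma C shows that then no separation comes from $a$ at all.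

## 4. Standing assumptions and vertical 3-separations

From here until the end of Section 8, $M$ is $3$-connected with $|E|\ge 4$, where $E=E(M)$, and $N$ is a $3$-connected matroid such that no triangle of $M$ meets $K$. If $K=\emptyset$, there is nothing to prove, so let $K\ne\emptyset$. Write $\lambda=\lambda_M$. We use the following textbook facts.

* $\lambda(S)=\lambda(E-S)$, and $\lambda$ is submodular: $\lambda(S)+\lambda(T)\ge\lambda(S\cap T)+\lambda(S\cup T)$.
* If $N_1$ is a minor of a matroid $Q$ and $S\subseteq E(Q)$, then $\lambda_{N_1}(S\cap E(N_1))\le\lambda_Q(S)$.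
* Orthogonality: a circuit and a cocircuit never meet in exactly one element.

Since $M$ is $3$-connected with at least $4$ elements, $\lambda(S)\ge2$ whenever $|S|,|E-S|\ge2$. A loop would have $\lambda=0$ and a parallel pair $\lambda\le1$, so $M$ is simple; by duality $M^*$ is simple too, so every cocircuit of $M$ has at least $3$ elements and $M$ has no coloops. A simple matroid with at least $4$ elements has rank at least $2$, hence $r^*(M)\ge2$ and $r(M)\ge2$. If $r(M)=2$, every $3$-subset would be a triangle, and some triangle would meet $K$. So
$$r(M)\ge3,\qquad r^*(M)\ge 2. \tag{1}$$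

**Definition.** A vertical $3$-separation, or VS, is a partition $(A,\{x\},B)$ of $E$, written $(A,x,B)$, such that
$$r(A)\ge3,\quad r(B)\ge3,\quad x\in\mathrm{cl}(A)\cap\mathrm{cl}(B),\quad r(A)+r(B)=r(M)+2.$$

In Section 1, $(A,x,B)$ is a VS: the ranks are $3+3=4+2$, and $x$ lies on both planes. The definition is symmetric in $A$ and $B$. Since adding $x$ to either side does not change its rank, for every VS we have
$$\lambda(A)=\lambda(A\cup x)=\lambda(B)=\lambda(B\cup x)=2. \tag{2}$$
Moreover, $x$ is not a loop, so
$$\lambda_{M/x}(A)=r(A\cup x)+r(B\cup x)-r(M)-1=1. \tag{3}$$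

**Lemma A.** Let $x\in K$. Then $M/x$ is connected. If $M/x$ is not $3$-connected, there is a VS $(A,x,B)$.

*Proof.* We first show that $M/x$ has no small degeneracies. It has no loops because $M$ is simple. It has no coloops because a coloop of $M/x$ is a coloop of $M$. It has no parallel pair $\{y,z\}$, because then $\{y,z\}$ or $\{x,y,z\}$ would be a circuit of $M$; the former is impossible in a simple matroid and the latter is a triangle meeting $K$. So $M/x$ is simple.

If $M/x$ is not connected, there is a partition $(A,B)$ of $E-x$ into non-empty parts with $\lambda_{M/x}(A)=0$; a part of size $1$ would be a loop or a coloop, so $|A|,|B|\ge2$. If $M/x$ is connected but not $3$-connected, it has a partition $(A,B)$ with $|A|,|B|\ge2$ and $\lambda_{M/x}(A)\le1$. So in every case of failure we have a partition $(A,B)$ of $E-x$ with $|A|,|B|\ge2$ and $\lambda_{M/x}(A)\le1$. For such a partition,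
$$2\le\lambda(A)=r(A)+r(B\cup x)-r(M)\le r(A\cup x)+r(B\cup x)-r(M)=\lambda_{M/x}(A)+1\le2 .$$
Equality holds throughout. Hence $\lambda_{M/x}(A)=1$; this excludes the case $\lambda_{M/x}(A)=0$, so $M/x$ is connected. Also $r(A)=r(A\cup x)$, that is, $x\in\mathrm{cl}(A)$; exchanging the roles of $A$ and $B$, $x\in\mathrm{cl}(B)$; and $r(A)+r(B)=r(M)+2$. Finally, $M/x$ is simple and $|A|\ge2$, so $r_{M/x}(A)\ge2$ and $r(A)=r(A\cup x)=r_{M/x}(A)+1\ge3$. In the same way $r(B)\ge3$. $\square$

## 5. Carrying $N$ across a 2-sum

Lemma B will say: if a copy of $N$ lies almost entirely on the $B$ side of a VS $(A,x,B)$, then we may contract an element $a\in A-\mathrm{cl}(B)$ instead of $x$, and still find a copy of $N$ almost entirely on the $B$ side. The reason is that in $M/x$ the side $A$ serves only as a single marker point $p$ for the side $B$, and one element of $A$ other than $a$ can play $p$.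

**Definition.** Let $M_1,M_2$ be matroids with $E(M_1)\cap E(M_2)=\{p\}$. The parallel connection $P(M_1,M_2)$ is the matroid on $E(M_1)\cup E(M_2)$ whose flats are the sets $F$ such that $F\cap E(M_i)$ is a flat of $M_i$ for $i=1,2$. When $p$ is neither a loop nor a coloop of $M_1$ or $M_2$ and both have at least three elements, $P(M_1,M_2)\backslash p$ is the $2$-sum $M_1\oplus_2M_2$.

Example: if $M_1,M_2$ are two copies of $U_{2,4}$, on $A\cup p$ and $B\cup p$, then $P(M_1,M_2)$ consists of two four-point lines in a plane meeting in $p$, and the $2$-sum is two disjoint three-point lines $A$ and $B$. This is $M/x$ in Section 1.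

We need these facts (Oxley, Sections 7.1 and 8.3, and Prop. 7.1.15 for the first).

* (P1) If $e\in E(M_1)-p$, then $P(M_1,M_2)\backslash e=P(M_1\backslash e,M_2)$ and $P(M_1,M_2)/e=P(M_1/e,M_2)$.
* (P2) If $p$ is a loop of $M_1$, then $P(M_1,M_2)\backslash p=(M_1\backslash p)\oplus(M_2/p)$. If $p$ is a coloop of $M_1$, then $P(M_1,M_2)\backslash p=(M_1\backslash p)\oplus(M_2\backslash p)$.
* (P3) If $E(M_1)=\{e,p\}$ is a circuit of $M_1$, then $P(M_1,M_2)\backslash p$ is $M_2$ with $p$ relabelled $e$.
* (P4) If $p$ is neither a loop nor a coloop of $M_1$ or of $M_2$, and $D_i$ is a circuit of $M_i$ containing $p$ for $i=1,2$, then $(D_1-p)\cup(D_2-p)$ is a circuit of $P(M_1,M_2)\backslash p$.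
* (P5) If $Q$ is connected, $(A,B)$ is a partition of $E(Q)$ with $|A|,|B|\ge2$, and $\lambda_Q(A)=1$, then $Q=P(Q_A,Q_B)\backslash p$, where $Q_A$ and $Q_B$ are connected matroids on $A\cup p$ and $B\cup p$.

The first three can be read off from the flats. The flats of $M\backslash e$ are the sets $F-e$ with $F$ a flat of $M$, and those of $M/e$ are the sets $F-e$ with $F$ a flat containing $e$; since $e\ne p$, this gives (P1). If $p$ is a loop of $M_1$, every flat of $M_1$ contains $p$, so a flat of $P(M_1,M_2)$ is the union of an arbitrary flat of $M_1$ and an arbitrary flat of $M_2$ containing $p$. If $p$ is a coloop of $M_1$, then membership of $p$ in a flat of $M_1$ is independent of the rest of the flat, so a flat of $P(M_1,M_2)$ is the union of an arbitrary flat of $M_1\backslash p$ and an arbitrary flat of $M_2$. Deleting $p$ gives (P2). In (P3) the flats of $M_1$ are $\emptyset$ and $\{e,p\}$, so a flat of $P(M_1,M_2)$ contains $e$ exactly when it contains $p$.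

**Lemma B.** Let $x\in K$ and let $(A,x,B)$ be a VS such that $M/x$ has a minor $N_1\cong N$ with $|E(N_1)\cap A|\le1$. Let $a\in A-\mathrm{cl}(B)$. Then $M/a$ has a minor $N_2\cong N$ with $|E(N_2)\cap A|\le1$. In particular $a\in K$.

*Proof.* **Step 1: very small $N$.** We dispose of $|E(N)|\le1$. Since $a$ is not a loop, (1) gives $r(M/a)=r(M)-1\ge1$ and $r^*(M/a)=r^*(M)\ge1$. A matroid of positive rank has a minor consisting of one coloop, and a matroid of positive corank has one consisting of one loop; the empty matroid is always a minor. So $M/a$ has an $N$-minor, and the size condition holds since $|E(N)|\le1$. From now on $|E(N)|\ge2$. Then $N$ is connected with at least two elements, so it has no loops and no coloops.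

**Step 2: the 2-sum.** We split $M/x$ along the VS. Let $Q=M/x$. It is connected by Lemma A, $\lambda_Q(A)=1$ by (3), and $|A|,|B|\ge3$ because these sets have rank at least $3$. So $Q=P(Q_A,Q_B)\backslash p$ as in (P5), with $Q_A$ and $Q_B$ connected. Since they have at least two elements, neither has a loop or a coloop. By (P1), for disjoint $X,Y\subseteq A$,
$$Q/X\backslash Y=P(Q_A/X\backslash Y,\;Q_B)\backslash p. \tag{4}$$

**Step 3: $Q_B$ has an $N$-minor.** We undo the $A$ part of the given minor. Write $N_1=Q/X_1\backslash Y_1$, and let $X=X_1\cap A$ and $Y=Y_1\cap A$. Then $N_1$ is a minor of $Q/X\backslash Y$.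

Suppose $E(N_1)\cap A=\emptyset$. Then $X\cup Y=A$ and $Q_A/X\backslash Y$ has ground set $\{p\}$, where $p$ is a loop or a coloop. By (4) and (P2), $Q/X\backslash Y$ is $Q_B/p$ or $Q_B\backslash p$. So $N_1$ is a minor of $Q_B$.

Suppose $E(N_1)\cap A=\{e\}$. Then $Q_A/X\backslash Y$ has ground set $\{e,p\}$. If $\{e,p\}$ is a circuit of it, then by (4) and (P3), $Q/X\backslash Y$ is $Q_B$ with $p$ relabelled $e$, so $Q_B$ has a minor isomorphic to $N$. If $\{e,p\}$ is not a circuit, then each of $e$ and $p$ is a loop or a coloop of $Q_A/X\backslash Y$. By (P2), $e$ is then a loop or a coloop of $Q/X\backslash Y$, hence of its minor $N_1$. This is impossible, since $N_1\cong N$ has no loops and no coloops.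

**Step 4: $a$ is not parallel to $p$.** This is where $a\notin\mathrm{cl}(B)$ is used. Since $x\in\mathrm{cl}(B)$, we have $a\notin\mathrm{cl}(B)=\mathrm{cl}(B\cup x)$, so $a\notin\mathrm{cl}_Q(B)$. Suppose $\{a,p\}$ is a circuit of $Q_A$. As $p$ is neither a loop nor a coloop of $Q_B$, there is a circuit $D\cup p$ of $Q_B$ with $\emptyset\ne D\subseteq B$. By (P4), $D\cup a$ is a circuit of $Q$, so $a\in\mathrm{cl}_Q(B)$, a contradiction.

**Step 5: some $e'\in A-a$ can play $p$ in $Q/a$.** We show that $Q/a$ has a minor equal to $Q_B$ with $p$ relabelled $e'$. The element $p$ is not a loop of $Q_A/a$, because $p$ is not a loop of $Q_A$ and, by Step 4, $\{a,p\}$ is not a circuit of $Q_A$. It is not a coloop of $Q_A/a$, because it is not a coloop of $Q_A$. So $p$ lies in a circuit $D'$ of $Q_A/a$ with $|D'|\ge2$. Choose $e'\in D'-p$; then $e'\in A-a$. Contract $D'-\{p,e'\}$ and delete all elements of $A-a$ outside $D'$. This turns $Q_A/a$ into the circuit $\{e',p\}$. By (4), applied with $a$ among the contracted elements, and (P3), the same operations turn $Q/a$ into $Q_B$ with $p$ relabelled $e'$.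

**Step 6: conclusion.** By Steps 3 and 5, $Q/a=M/x/a$ has a minor $N_2\cong N$ with $E(N_2)\subseteq B\cup e'$. As $M/x/a=M/a/x$, it is a minor of $M/a$, and $|E(N_2)\cap A|\le1$. $\square$

In the example of Section 1, with $a=a_1$: $Q_A/a_1$ is $U_{1,3}$ on $\{a_2,a_3,p\}$, we may take $D'=\{p,a_2\}$ and $e'=a_2$, and deleting $a_3$ leaves $U_{2,4}$ on $B\cup a_2$.

## 6. A triad inside a 4-element circuit

The next lemma handles the configuration in which the descent will end. In Section 1 the set $A$ is a triad, since its complement $B\cup x$ is a hyperplane, and $A\cup x$ is a $4$-element circuit. We saw that each $M/a_i$ is $3$-connected, and the lemma explains this without computation.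

**Lemma C.** Let $T=\{a,b,c\}$ be a triad of $M$ and let $T\cup x$ be a $4$-element circuit. Then there is no VS of the form $(A',a,B')$.

*Proof.* Suppose there is one. We first locate $b$ and $c$. Since $a\in\mathrm{cl}(A')$, there is a circuit $D$ with $a\in D\subseteq A'\cup a$. By orthogonality $D$ meets $T$ in another element, so $A'$ meets $\{b,c\}$. In the same way $B'$ meets $\{b,c\}$. Exchanging $A'$ and $B'$ if necessary, we may assume $x\in A'$; then, exchanging $b$ and $c$ if necessary, $b\in A'$ and $c\in B'$.

Next we show that $c$ can be moved across. From the circuit $T\cup x$ we get $c\in\mathrm{cl}(\{a,b,x\})\subseteq\mathrm{cl}(A'\cup a)=\mathrm{cl}(A')$. Since $r(B')\ge3$, we have $|B'-c|\ge2$, and the complement of $B'-c$ is $A'\cup\{a,c\}$. Hence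
$$2\le\lambda(B'-c)=r(B'-c)+r(A'\cup\{a,c\})-r(M)=r(B'-c)+r(A')-r(M)\le r(B')+r(A')-r(M)=2 .$$
So $r(B'-c)=r(B')$, and therefore $a\in\mathrm{cl}(B')=\mathrm{cl}(B'-c)$. There is a circuit $D$ with $a\in D\subseteq(B'-c)\cup a$. It contains neither $b$, which is in $A'$, nor $c$. So $D$ meets the triad $T$ in $a$ only, contradicting orthogonality. $\square$

## 7. A minimal bad separation

We now prove $K\subseteq\mathrm{cl}(C)$. Suppose it fails.

**Definition.** A VS $(A,x,B)$ is bad if $x\notin\mathrm{cl}(C)$ and $M/x$ has a minor $N_1\cong N$ with $|E(N_1)\cap A|\le1$.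

The element $x$ of a bad VS is in $K$. The VS of Section 1 is not bad, although $M/x$ has a $U_{2,4}$-minor on $B\cup a_2$, because there $x\in\mathrm{cl}(C)$.

**Step 1: bad separations exist.** We produce one from the assumed failure. Let $x\in K-\mathrm{cl}(C)$. Then $x\in K-C$, so $M/x$ is not $3$-connected, and Lemma A gives a VS $(A,x,B)$. Let $N_1\cong N$ be a minor of $M/x$. By (3), $\lambda_{N_1}(E(N_1)\cap A)\le\lambda_{M/x}(A)=1$. As $N_1$ is $3$-connected, $E(N_1)\cap A$ and $E(N_1)\cap B$ cannot both have two or more elements. If the first has at most one, $(A,x,B)$ is bad; otherwise $(B,x,A)$ is.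

From now on, fix a bad VS $(A,x,B)$ with $|A|$ minimum.

**Step 2: $\mathrm{cl}(B)=B\cup x$.** This makes Lemma B applicable to every $a\in A$. Let $Z=A\cap\mathrm{cl}(B)$ and $A_0=A-Z$. As $x\in\mathrm{cl}(B)$, we have $A_0=E-\mathrm{cl}(B)$. Since $r(B)=r(M)+2-r(A)<r(M)$, the flat $\mathrm{cl}(B)$ lies in a hyperplane, so $A_0$ contains a cocircuit and $|A_0|\ge3$. The complement of $A_0$ has rank $r(B)\ge3$, so it has at least two elements. Therefore
$$2\le\lambda(A_0)=r(A_0)+r(B)-r(M),\quad\text{that is,}\quad r(A_0)\ge r(M)+2-r(B)=r(A).$$
So $r(A_0)=r(A)\ge3$ and $x\in\mathrm{cl}(A)=\mathrm{cl}(A_0)$. Also $r(B\cup Z)=r(B)$, so $(A_0,x,B\cup Z)$ is a VS. It is bad, with the same $N_1$, because $A_0\subseteq A$. By minimality $A_0=A$, so $Z=\emptyset$.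

**Step 3: a second separation.** We look for an element of $A$ that inherits the failure. Since $x\in\mathrm{cl}(A)$ and $x\notin\mathrm{cl}(C)$, we cannot have $A\subseteq\mathrm{cl}(C)$. Choose $a\in A-\mathrm{cl}(C)$. By Step 2, $a\notin\mathrm{cl}(B)$. By Lemma B, $M/a$ has a minor $N_2\cong N$ with $|E(N_2)\cap A|\le1$, and $a\in K$. As $a\notin C$, the matroid $M/a$ is not $3$-connected, and Lemma A gives a VS $(A',a,B')$. Choose the labels so that $x\in B'$.

**Step 4: uncrossing.** We compare the two separations.

**Claim.** If $Z\in\{A',B'\}$ and $|E-(A\cup Z)|\ge2$, then $|A\cap Z|\le1$.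

*Proof of the claim.* Let $S=A\cap Z$ and suppose $|S|\ge2$. By (2) for the two separations, $\lambda(A)=\lambda(Z)=\lambda(Z\cup a)=2$. By hypothesis, and since $|A\cup Z|\ge2$, also $\lambda(A\cup Z)\ge2$. Because $a\in A$,
$$A\cap(Z\cup a)=S\cup a,\qquad A\cup(Z\cup a)=A\cup Z .$$
Submodularity for the pairs $(A,Z)$ and $(A,Z\cup a)$ gives
$$\lambda(S)\le 2+2-\lambda(A\cup Z)\le2,\qquad\lambda(S\cup a)\le2+2-\lambda(A\cup Z)\le2 .$$
Both $S$ and $S\cup a$ have at least two elements, and both complements contain $B$, which has at least three elements. So $\lambda(S)=\lambda(S\cup a)=2$.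

We now show that $a$ is in the closure on both sides of $S$. Let $Z'$ be the other one of $A',B'$. It is disjoint from $Z\cup a$, so $a\in\mathrm{cl}(Z')\subseteq\mathrm{cl}(E-(S\cup a))$. Hence $r(E-S)=r(E-(S\cup a))$. Comparing
$$\lambda(S)=r(S)+r(E-S)-r(M),\qquad\lambda(S\cup a)=r(S\cup a)+r(E-(S\cup a))-r(M),$$
which are equal, gives $r(S\cup a)=r(S)$, so $a\in\mathrm{cl}(S)$.

If $r(S)\ge3$, then $(S,a,E-(S\cup a))$ is a VS: the third set contains $B$ and so has rank at least $3$; $a$ is in both closures; and
$$r(S)+r(E-(S\cup a))=r(S)+r(E-S)=r(M)+\lambda(S)=r(M)+2.$$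
It is bad, because $a\notin\mathrm{cl}(C)$ and $|E(N_2)\cap S|\le|E(N_2)\cap A|\le1$. But $S\subseteq A-a$, so $|S|<|A|$, contradicting minimality.

If $r(S)\le2$, then $a$ and two elements of $S$ form a $3$-element set of rank at most $2$ in a simple matroid. It is a triangle, and it contains $a\in K$, a contradiction. This proves the claim. $\square$

In the last two paragraphs everything prepared so far is used: Lemma B delivered $N_2$ in the right position, the choice $a\notin\mathrm{cl}(C)$ makes the smaller separation bad, and the triangle hypothesis removes the case of rank $2$.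

**Step 5: $|A|=3$.** We count how the two partitions can overlap. Since $a\in A$ and $x\in B'$,
$$E-(A\cup A')=(B\cap B')\cup x,\qquad E-(A\cup B')=B\cap A'. \tag{5}$$

First, $B\cap B'\ne\emptyset$. Indeed, if $B\cap B'=\emptyset$, then $B\subseteq A'$, so $B\cap A'=B$ has at least three elements. By (5) and the claim with $Z=B'$, $|A\cap B'|\le1$. Then $B'=(A\cap B')\cup x$ has at most two elements, contradicting $r(B')\ge3$.

So $(B\cap B')\cup x$ has at least two elements, and the claim with $Z=A'$ gives $|A\cap A'|\le1$. As $x\notin A'$, we have $A'=(A\cap A')\cup(B\cap A')$; since $|A'|\ge3$, it follows that $|B\cap A'|\ge2$. Now the claim with $Z=B'$ gives $|A\cap B'|\le1$. Hence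
$$|A|=1+|A\cap A'|+|A\cap B'|\le3 ,$$
and because $r(A)\ge3$, $A$ is an independent set of exactly three elements.

**Step 6: the final configuration is impossible.** We recognize the hypotheses of Lemma C. From $2=\lambda(A)=3+r(B\cup x)-r(M)$ we get $r(B\cup x)=r(M)-1$. By Step 2, $B\cup x$ is a flat, so it is a hyperplane, and its complement $A$ is a triad. Since $x\in\mathrm{cl}(A)$, there is a circuit $D$ with $x\in D\subseteq A\cup x$. As $M$ is simple, $|D|\ge3$; as $x\in K$ is in no triangle, $|D|\ne3$. So $D=A\cup x$ is a $4$-element circuit. By Lemma C with $T=A$, there is no VS of the form $(A',a,B')$. This contradicts Step 3.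

## 8. End of the proof of Theorems 1 and 2

The contradiction shows $K\subseteq\mathrm{cl}(C)$. With $C\subseteq K$ this gives $\mathrm{cl}(C)=\mathrm{cl}(K)$ and $r(C)=r(K)$. The equivalent form in terms of cocircuits, the inequality $r(K)\ge r(M)-r(N)$ for a minor $N$, and the deduction of Theorem 1 were given in Section 2. This completes the proof of Theorems 1 and 2. $\blacksquare$

## 9. Matroids with exactly $k$ contractible elements

For Theorem 3 we return to the construction of Section 1, with one more generic element and more common points.

**Construction.** For $k\ge0$ let $X$ be a $k$-set disjoint from $\{1,\dots,7\}$, and let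
$$E=X\cup\{1,\dots,7\},\quad r=k+3,\quad H_1=X\cup\{1,2,3\},\quad H_2=X\cup\{4,5,6\}.$$
The bases of $M_k$ are all $r$-subsets of $E$ except $H_1$ and $H_2$.

Since $|H_1\cap H_2|=k=r-3$, Lemma S applies. So $M_k$ is a matroid, every $(r-1)$-set is independent, every $(r+1)$-set is spanning, and every circuit has at least $k+3$ elements. In particular $M_k$ is triangle-free for $k\ge1$, and $M_0$ is simple. Deleting the element $7$ from $M_1$ gives the matroid of Section 1.

**Step 1: $M_k$ is $3$-connected.** We check all sizes; note $|E|=r+4$. A single element has rank $1$ because $1\le r-1$, and its complement has $r+3$ elements and spans. So $\lambda(S)=1$ when $|S|=1$. Now let $2\le s=|S|\le|E-S|$.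

* If $s=2$, then $r(S)=2$ because $2\le r-1$, and $E-S$ has $r+2$ elements and spans. So $\lambda(S)=2$.
* If $s=3$, then $r(S)\ge2$, and $E-S$ has $r+1$ elements and spans. So $\lambda(S)\ge2$.
* If $s\ge4$, then $|S|\le|E-S|=r+4-s\le r$. A set of at most $r-1$ elements is independent and an $r$-set has rank at least $r-1$, so each side has rank at least its size minus $1$. Hence $\lambda(S)\ge(r+4)-2-r=2$.

**Step 2: the minor.** Let $k\ge1$, $M=M_k$ and $N=M_0$. The set $X$ is independent, and a $3$-subset $T$ of $\{1,\dots,7\}$ is a basis of $M/X$ exactly when $X\cup T$ is a basis of $M$, that is, when $T$ is neither $\{1,2,3\}$ nor $\{4,5,6\}$. So $M/X=N$. The matroid $N$ is simple and $3$-connected, and $r(M)-r(N)=k$.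

**Step 3: $K=X$.** We use that $N$ has exactly two triangles. Each $x\in X$ is in $K$, because $N=M/x/(X-x)$. Conversely, let $x\in K$. By Oxley, Lemma 3.3.2, write $N\cong(M/x)/X''\backslash Y''$ with $X''$ independent and $Y''$ coindependent in $M/x$. Comparing ranks, $|X''|=r(M/x)-r(N)=(k+2)-3=k-1$. Comparing cardinalities, $7=(k+6)-(k-1)-|Y''|$, so $Y''=\emptyset$. Put $X'=X''\cup x$. This is a $k$-set, independent since $k\le r-1$, and $M/X'\cong N$ has exactly two triangles $T_1,T_2$. Each $T_i$ has rank $2$ in $M/X'$, so $X'\cup T_i$ is a set of $k+3=r$ elements and of rank $k+2$ in $M$: a non-basis. The two non-bases $X'\cup T_1$ and $X'\cup T_2$ are distinct, so they are $H_1$ and $H_2$ in some order. Hence $X'\subseteq H_1\cap H_2=X$, and by size $X'=X$. So $x\in X$.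

**Step 4: $C=X$.** Here Theorem 2 does the work. The matroid $M$ is $3$-connected and triangle-free with at least $4$ elements, so $r(C)=r(K)=r(X)=k$, and $C$ has at least $k$ elements. Since $C\subseteq K=X$ and $|X|=k$, we get $C=X$. Exactly $k=r(M)-r(N)$ elements of $M$ are $N$-contractible. This proves Theorem 3: the bound $r(M)-r(N)$ in Theorem 1 is sharp for every value $k\ge1$ of the difference. $\blacksquare$
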